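# Splitting the measure and category algebras under the Open Coloring Axiom

## 1. Canonical representatives and the point where they disagree

Let $2^\omega=\{0,1\}^{\mathbb N}$ be the Cantor set with its product (Haar) measure, $[s]$ the basic clopen set of $s\in 2^{<\omega}$, and $\mathrm{Bor}(2^\omega)$ the $\sigma$-algebra of Borel sets. Let $\mathcal N$ be the ideal of Borel sets of measure zero and $\mathrm{Mgr}$ the ideal of meager Borel sets. The measure algebra is $\mathbb M=\mathrm{Bor}(2^\omega)/\mathcal N$, the category algebra is $\mathbb K=\mathrm{Bor}(2^\omega)/\mathrm{Mgr}$, and $q_{\mathbb M}$, $q_{\mathbb K}$ are the quotient maps $B\mapsto[B]$. Boolean homomorphisms preserve $0$, $1$, complements and finite unions. Nothing is assumed about infinite unions, and this will matter all the time.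

**Definition (splitting).** Let $\mathcal I$ be a $\sigma$-ideal of $\mathrm{Bor}(2^\omega)$. The quotient map $q:\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)/\mathcal I$ *splits* if there is a Boolean homomorphism $h:\mathrm{Bor}(2^\omega)/\mathcal I\to\mathrm{Bor}(2^\omega)$ with $q\circ h=\mathrm{Id}$.

In words: can we choose one Borel set from each class so that complements and finite unions are respected exactly, and not only up to a small error? The first guess is yes: there are well-known canonical representatives, so use them. Let us test this guess.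

For $\mathbb K$, each Borel set equals, modulo a meager set, exactly one regular open set (an open $U$ with $U=\mathrm{int}\,\mathrm{cl}\,U$). For $\mathbb M$, each Borel set $A$ equals, modulo a null set, the set of its density points, the $x$ with $2^n\mu(A\cap[x{\restriction}n])\to1$. Both choices respect finite intersections. Now put
$$U=\bigcup_n[0^{2n}1],\qquad V=\bigcup_n[0^{2n+1}1].$$
These sets partition $2^\omega\setminus\{0^\infty\}$, so their classes are complementary in both algebras. Both are regular open: the closure of $U$ is $U\cup\{0^\infty\}$, and $0^\infty$ is not interior to it because $V$ accumulates there; likewise for $V$. So the point $0^\infty$ lies in neither representative. Density does no better: the relative measure of $U$ in $[0^k]$ is $2/3$ for even $k$ and $1/3$ for odd $k$, and that of $V$ is $1/3$ and $2/3$, so $0^\infty$ is a density point of neither.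

A splitting must therefore decide, for $E\subseteq\omega$, whether $0^\infty$ belongs to the representative of $\bigcup_{n\in E}[0^n1]$, and the decisions must be coherent. Suppose $h([G])=G$ for clopen $G$, and singletons are in the ideal. Then the set of $E$ with answer "yes" is an ultrafilter on $\omega$, and it is nonprincipal, since for finite $E$ the union is clopen and misses $0^\infty$. So canonical representatives fail because *a splitting picks a nonprincipal ultrafilter at the point*, and does so at every point at once, in a Borel way.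

That is not yet a refutation. On small subalgebras the guess is right.

**Lemma 1.** Let $\mathcal I$ be a proper $\sigma$-ideal of $\mathrm{Bor}(2^\omega)$, $\mathcal B$ a countable subalgebra of $\mathrm{Bor}(2^\omega)/\mathcal I$, and $h:\mathcal B\to\mathrm{Bor}(2^\omega)$ a homomorphism with $[h(b)]=b$ for $b\in\mathcal B$. For each Borel $A$, $h$ extends to a homomorphism with the same property on the algebra generated by $\mathcal B\cup\{[A]\}$.

*Proof.* Put
$$L=\bigcup\{h(b):b\in\mathcal B,\ b\le[A]\},\qquad R=\bigcup\{h(b):b\in\mathcal B,\ b\wedge[A]=0\},\qquad A^*=(A\cup L)\setminus R.$$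
As $\mathcal B$ is countable, $L$ and $R$ are Borel, and $L\setminus A$, $R\cap A$ are countable unions of members of $\mathcal I$. If $b\le[A]$ and $b'\wedge[A]=0$, then $b\wedge b'=0$, so $h(b)\cap h(b')=\emptyset$; thus $L\cap R=\emptyset$. Hence $[A^*]=[A]$, $L\subseteq A^*$ and $R\cap A^*=\emptyset$. Elements of the generated algebra are $(b\wedge[A])\vee(c\setminus[A])$ with $b,c\in\mathcal B$; send this element to $(h(b)\cap A^*)\cup(h(c)\setminus A^*)$. This is well defined. Indeed, if $(b,c)$ and $(b',c')$ give the same element, then $(b\triangle b')\wedge[A]=0$, so $h(b\triangle b')\subseteq R$ misses $A^*$; and $c\triangle c'\le[A]$, so $h(c\triangle c')\subseteq L\subseteq A^*$. It is clearly a homomorphism, extends $h$, and chooses representatives. $\square$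

**Proposition 1.** Under CH, $\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)/\mathcal I$ splits for every proper $\sigma$-ideal $\mathcal I$. (For $\mathcal N$ this is the classical result of von Neumann and Stone.)

*Proof.* There are $2^{\aleph_0}=\aleph_1$ Borel sets. Enumerate the quotient in type $\omega_1$, start with $h(0)=\emptyset$, $h(1)=2^\omega$ on $\{0,1\}$, extend by Lemma 1 at successor steps and take unions at limit steps. All subalgebras before $\omega_1$ are countable. $\square$

So ZFC alone cannot refute the guess. The recursion stops being available once $\mathcal B$ is uncountable: then $L$ is an uncountable union of Borel sets, and nothing makes $L$ Borel or $L\setminus A$ small. Shelah proved that it is consistent with ZFC that $q_{\mathbb M}$ does not split. Alan Dow and Klaas Pieter Hart, in "The measure algebra does not always embed" (arXiv:math/9905016, 1999), ask whether the axiom OCA, or even PFA, implies that $q_{\mathbb M}$ (or $q_{\mathbb K}$) does not split. We prove that the answer is yes in all four cases.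

## 2. Open colorings and the three theorems

**Definition (OCA, in Todorcevic's form).** Let $X$ be a separable metric space and $[X]^2=K_0\cup K_1$ a partition of the unordered pairs with $K_0$ open (as a symmetric subset of $X^2$ minus the diagonal). Then either there is an uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$, or $X=\bigcup_{n\in\omega}X_n$ with $[X_n]^2\subseteq K_1$ for each $n$.

For example, let $f:X\to\mathbb R$ with $X\subseteq\mathbb R$ uncountable. On the graph of $f$ put a pair $\{(x,f(x)),(y,f(y))\}$ into $K_0$ if $(x-y)(f(x)-f(y))>0$; this is an open condition. OCA says that either $f$ is strictly increasing on an uncountable set, or $X$ is a countable union of sets on which $f$ is nonincreasing.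

PFA, the Proper Forcing Axiom, says that for every proper partial order and every family of $\aleph_1$ dense subsets of it some filter meets them all. The only fact we use about it is that PFA implies OCA.

In any topological space, $\Sigma^0_1$ means open, $\Pi^0_\beta$ sets are the complements of $\Sigma^0_\beta$ sets, $\Sigma^0_\beta$ sets for $\beta\ge2$ are the countable unions of sets from $\bigcup_{1\le\beta'<\beta}\Pi^0_{\beta'}$, and $\Delta^0_\beta=\Sigma^0_\beta\cap\Pi^0_\beta$. These classes are preserved by continuous preimages. We use the following textbook facts.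

* In a metrizable space $\Delta^0_\beta$ is an algebra, $\Delta^0_\beta\subseteq\Delta^0_\xi$ for $\beta\le\xi$, and every Borel set is in $\Delta^0_\beta$ for some $\beta<\omega_1$.
* Borel sets have the Baire property: in a Polish space, a nonmeager Borel set is comeager in some nonempty open set. By the Baire category theorem two sets that are comeager in the same nonempty open set intersect. Hence a family of pairwise disjoint nonmeager Borel sets in a Polish space is countable, for its members are comeager in pairwise disjoint nonempty open sets.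
* An uncountable Borel set in a Polish space contains a *Cantor set*, a homeomorph of $2^\omega$.
* Kuratowski–Ulam: if $M\subseteq P\times Q$ is meager, $P,Q$ Polish, then for comeagerly many $k\in Q$ the section $\{p:(p,k)\in M\}$ is meager.
* Countable products, finite sums, and open or closed subspaces of Polish spaces are Polish.

"$S$ is comeager in the open set $U$" means that $U\setminus S$ is meager.

**Theorem 1 (ZFC).** Let $\Psi:\mathcal P(\omega)\to\mathrm{Bor}(2^\omega)$ be a Boolean homomorphism whose range contains all clopen sets. Then for every $\beta$ with $1\le\beta<\omega_1$ there is $a\subseteq\omega$ with $\Psi(a)\notin\Pi^0_\beta$.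

Let $I=\bigcup_m2^m\times2^m$, and for $(u,v)\in I$ let $\mathrm{cone}(u,v)=\{(u',v')\in I:u\subseteq u',\ v\subseteq v'\}$.

**Theorem 2 (OCA).** There is no Boolean homomorphism $\Phi:\mathcal P(I)\to\mathrm{Bor}(2^\omega\times2^\omega)$ with $\Phi(a)=\emptyset$ for finite $a$ and $\Phi(\mathrm{cone}(u,v))=[u]\times[v]$ for all $(u,v)\in I$.

**Theorem 3.** Let $\mathcal I$ be a proper $\sigma$-ideal of $\mathrm{Bor}(2^\omega)$ such that

$(*)$ every Borel set with complement in $\mathcal I$ contains a Cantor set belonging to $\mathcal I$.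

(a) (OCA) The map $\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)/\mathcal I$ does not split. (b) (ZFC) If $h$ splits it, then for every $\beta$ with $1\le\beta<\omega_1$ some value of $h$ is not in $\Delta^0_\beta$.

**Lemma 2.** Every proper $\sigma$-ideal $\mathcal I$ containing the singletons with ccc quotient satisfies $(*)$. In particular $\mathcal N$ and $\mathrm{Mgr}$ do.

*Proof.* Let $B$ be Borel with complement in $\mathcal I$. It is uncountable, since otherwise $2^\omega\in\mathcal I$. So it contains a copy of $2^\omega\cong2^\omega\times2^\omega$, hence uncountably many pairwise disjoint Cantor sets. By ccc all but countably many of them lie in $\mathcal I$. For $\mathcal N$, ccc holds because at most $n$ pairwise disjoint sets have measure $\ge1/n$; for $\mathrm{Mgr}$ it is the second fact listed above. $\square$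

So Theorem 3(a) gives: OCA implies that neither $q_{\mathbb M}$ nor $q_{\mathbb K}$ splits, and hence so does PFA. Part (b) refutes, in ZFC, a more modest guess: that a splitting, when there is one, might take its values in one fixed Borel class.

Some hypothesis such as $(*)$ is needed. For $\mathcal I=\{A\in\mathrm{Bor}(2^\omega):A\subseteq A_0\}$ with $A_0\ne2^\omega$ Borel, fix $c\notin A_0$ and let $h([A])=A\cup A_0$ if $c\in A$, and $h([A])=A\setminus A_0$ otherwise. Both $A\setminus A_0$ and the truth value of "$c\in A$" depend only on $[A]$, and both depend on $A$ homomorphically; so $h$ is a splitting. Here $(*)$ fails for $2^\omega\setminus A_0$.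

The plan: Section 3 turns a splitting into a homomorphism as in Theorem 2. Section 4 proves Theorem 2, using OCA to glue $\omega_1$ values into one and quoting Theorem 1. Sections 5–7 prove Theorem 1.

## 3. Moving a splitting onto a small Cantor set

Here we prove Theorem 3 from Theorems 1 and 2. In Section 1 a single point $0^\infty$ was small, so the splitting saw only its complement, and it was a limit of clopen pieces of that complement. We now do the same with a Cantor set $D\in\mathcal I$ in place of the point.

Let $h$ be a splitting and $\Phi_0(A)=h([A])$. Then $\Phi_0:\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)$ is a homomorphism, $\Phi_0(A)\triangle A\in\mathcal I$, and $\Phi_0(A)=\Phi_0(A')$ whenever $A\triangle A'\in\mathcal I$.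

**Step 1: choosing $D$.** We want a Cantor set in $\mathcal I$ on which $\Phi_0$ fixes clopen sets. Let $N_0=\bigcup_{s\in2^{<\omega}}(\Phi_0([s])\triangle[s])$, a countable union of sets from $\mathcal I$. By $(*)$ there is a Cantor set $D\in\mathcal I$ with $D\cap N_0=\emptyset$. Every clopen set is a finite union of sets $[s]$, so
$$\Phi_0(G)\cap D=G\cap D\qquad\text{for every clopen }G\subseteq2^\omega.\tag{1}$$

**Step 2: clopen neighborhoods of the pieces of $D$.** We surround $D$ by a tree of clopen sets indexed by $I$. Let $\pi:2^\omega\times2^\omega\to D$ be a homeomorphism and $D_{u,v}=\pi[[u]\times[v]]$. We choose clopen $G_{u,v}\supseteq D_{u,v}$ for $(u,v)\in I$, with $G_{\emptyset,\emptyset}=2^\omega$, such that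

* for each $m$ the $G_{u,v}$ with $|u|=|v|=m$ are pairwise disjoint;
* $G_{u',v'}\subseteq G_{u,v}$ if $u\subseteq u'$ and $v\subseteq v'$;
* for $m\ge1$, each $G_{u,v}$ with $|u|=m$ lies in the $\frac1m$-neighborhood of $D$.

Given level $m$, for $(u',v')$ of level $m+1$ let $G_{u',v'}=\bigcup\{[s]:|s|=N,\ [s]\cap D_{u',v'}\ne\emptyset\}$. The $D_{u',v'}$ of level $m+1$ are finitely many pairwise disjoint compact sets, and each is contained in the open set $G_{u'{\restriction}m,\,v'{\restriction}m}\cap\{x:\mathrm{dist}(x,D)<\frac1{m+1}\}$. So for $N$ large enough all requirements hold at level $m+1$.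

Since the $D_{u,v}$ of level $m$ partition $D$ and the $G_{u,v}$ of level $m$ are disjoint, $G_{u,v}\cap D=D_{u,v}$.

**Step 3: partitioning the complement of $D$.** We cut $2^\omega\setminus D$ into clopen pieces indexed by $I$. Let $L_{u,v}$ be $G_{u,v}$ minus the union of the four sets $G_{u',v'}$ with $u\subseteq u'$, $v\subseteq v'$, $|u'|=|v'|=|u|+1$. It is clopen. It is disjoint from $D$, because $G_{u,v}\cap D=D_{u,v}$ is covered by these four sets. For $x\notin D$ the set $\{(u,v):x\in G_{u,v}\}$ contains $(\emptyset,\emptyset)$, has at most one element on each level, is closed under restrictions, and is finite because $\mathrm{dist}(x,D)>0$. So it is a finite chain, and $x\in L_{u,v}$ exactly for its longest element $(u,v)$. Therefore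
$$2^\omega\setminus D=\bigsqcup_{(u,v)\in I}L_{u,v},\qquad G_{u,v}=D_{u,v}\sqcup\bigsqcup\{L_{u',v'}:(u',v')\in\mathrm{cone}(u,v)\}.\tag{2}$$
For the second equation: if $x\in G_{u,v}\setminus D$, the longest element of its chain extends $(u,v)$; conversely $L_{u',v'}\subseteq G_{u',v'}\subseteq G_{u,v}$ for $(u',v')\in\mathrm{cone}(u,v)$, and $G_{u,v}\cap D=D_{u,v}$.

**Step 4: the homomorphism $\Phi$.** For $a\subseteq I$ define
$$\Phi(a)=\pi^{-1}\Big[\Phi_0\Big(\bigcup_{(u,v)\in a}L_{u,v}\Big)\cap D\Big].$$
Since $D\in\mathcal I$, we have $\Phi_0(2^\omega\setminus D)=2^\omega$. So $\Phi(I)=2^\omega\times2^\omega$, and by the first part of (2) $\Phi$ is a Boolean homomorphism into $\mathrm{Bor}(2^\omega\times2^\omega)$. If $a$ is finite, $\bigcup_{a}L_{u,v}$ is clopen and disjoint from $D$, so $\Phi(a)=\emptyset$ by (1). By (2) the union over $\mathrm{cone}(u,v)$ is $G_{u,v}\setminus D_{u,v}$, and $D_{u,v}\in\mathcal I$, so with (1)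
$$\Phi(\mathrm{cone}(u,v))=\pi^{-1}[\Phi_0(G_{u,v})\cap D]=\pi^{-1}[D_{u,v}]=[u]\times[v].$$

**Step 5: conclusion.** (a) Under OCA, $\Phi$ contradicts Theorem 2. (b) In ZFC, the range of $\Phi$ contains all finite unions of sets $[u]\times[v]$, $(u,v)\in I$, that is, all clopen subsets of $2^\omega\times2^\omega\cong2^\omega$. As $I$ is countably infinite, Theorem 1 gives for every $\beta$ some $\Phi(a)\notin\Pi^0_\beta$. Now $\Phi(a)$ is the preimage of a value of $h$ under the continuous map $\pi:2^\omega\times2^\omega\to2^\omega$, so that value is not in $\Pi^0_\beta\supseteq\Delta^0_\beta$. This proves Theorem 3 from Theorems 1 and 2. $\square$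

The map $\Phi$ is the announced family of ultrafilters. If $\Phi$ is as in Theorem 2, then $U_x=\{a:x\in\Phi(a)\}$ is a nonprincipal ultrafilter on $I$ containing $\mathrm{cone}(u,v)$ whenever $x\in[u]\times[v]$, and $\{x:a\in U_x\}=\Phi(a)$ is Borel for every $a$. Conversely, from such ultrafilters $U_x$ define $\Phi(a)=\{x:a\in U_x\}$. If $x\notin[u]\times[v]$, then $x\in[u']\times[v']$ for another pair of the same level, whose cone is disjoint from $\mathrm{cone}(u,v)$, so $\mathrm{cone}(u,v)\notin U_x$; thus $\Phi$ is as in Theorem 2. Theorem 2 says that under OCA there is no such assignment.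

## 4. Gluing $\omega_1$ values into one Borel set

Now we prove Theorem 2. The strategy: on each vertical line $\{y\}\times2^\omega$ the map $\Phi$ induces a homomorphism to which Theorem 1 applies. So for $\omega_1$ many lines $y_\xi$ we can pick a set whose $\Phi$-value has a trace on the line $y_\xi$ outside $\Delta^0_\xi$. If a *single* set $e\subseteq I$ induces all these traces for uncountably many $\xi$, then the one Borel set $\Phi(e)$ has sections of unbounded class, which is absurd. Theorem 1 is essential here: a Borel set may well have uncountably many prescribed sections as long as their classes are bounded.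

Assume OCA and let $\Phi$ be as in Theorem 2. For distinct $y,z\in2^\omega$ let $\Delta(y,z)=\min\{n:y(n)\ne z(n)\}$. For $y\in2^\omega$, $m\in\omega$ let
$$F^y_m=\{(u,w)\in I:\max\{k\le|u|:u{\restriction}k=y{\restriction}k\}=m\}.$$
For fixed $y$ the $F^y_m$ partition $I$. A member of $F^y_m$ either has $|u|=m$ and $u=y{\restriction}m$, or $u$ extends $(y{\restriction}m)^\frown(1-y(m))$. So $F^y_m$ is the union of the finite set $\{y{\restriction}m\}\times2^m$ and the cones $\mathrm{cone}((y{\restriction}m)^\frown(1-y(m)),w)$, $w\in2^{m+1}$. Hence $\Phi(F^y_m)=[(y{\restriction}m)^\frown(1-y(m))]\times2^\omega$, and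
$$\Phi(F^y_m)\cap(\{y\}\times2^\omega)=\emptyset.\tag{3}$$
On the line of $y$, each single $F^y_m$ is invisible; only infinite unions matter.

What goes wrong if we simply glue? If $z\ne y$ and $n=\Delta(y,z)$, all of $F^z_m$ with $m>n$ lies in $F^y_n$. For one $z$ this is harmless on the line of $y$, by (3). But for many $z$ the number $\Delta(y,z)$ can take infinitely many values, the unwanted pieces meet infinitely many $F^y_n$, and $\Phi$ does not respect infinite unions. The remedy is to work only with levels $m$ of one parity and to have all $\Delta(y,z)$ of the other parity.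

For $i\in\{0,1\}$ let $N^y_i=\bigcup_{m\equiv i\,(2)}F^y_m$ and $S^y_i=\{x:(y,x)\in\Phi(N^y_i)\}$. The Borel sets $S^y_0,S^y_1$ partition $2^\omega$, so $T_0\cup T_1=2^\omega$, where $T_i=\{y:S^y_i\text{ is uncountable}\}$.

**Step 1: fixing the parity.** *For some $i$ there is an uncountable $Y\subseteq T_i$ with $\Delta(y,z)\not\equiv i\pmod 2$ for all distinct $y,z\in Y$.* For each $i$ color $[T_i]^2$ by: $\{y,z\}\in K_0$ iff $\Delta(y,z)\not\equiv i$. This is open because $\Delta$ is locally constant. If the claim fails for both $i$, OCA gives a countable cover of $2^\omega=T_0\cup T_1$ by sets $X_n$ such that all distances $\Delta$ within $X_n$ have one parity. Such an $X_n$ is nowhere dense: each $s$ has an extension $s'$ whose length has the other parity, and $X_n$ cannot meet both $[s'^\frown0]$ and $[s'^\frown1]$, since points from both would have $\Delta=|s'|$. This contradicts the Baire category theorem.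

Fix $i$ and $Y$; shrinking $Y$, write $Y=\{y_\xi:1\le\xi<\omega_1\}$ with distinct $y_\xi$. Let $E=\{m:m\equiv i\ (2)\}$, so $\Delta(y,z)\notin E$ for distinct $y,z\in Y$. For $y\in Y$ fix a Cantor set $Q_y\subseteq S^y_i$. Let $B=\bigcup_{m\in E}2^m$. For $v\in B$ with $|v|=m$ and for $b\subseteq B$ put
$$K^y_v=\{(u,w)\in F^y_m:v\subseteq w\},\qquad K^y_b=\bigcup_{v\in b}K^y_v,\qquad\Psi_y(b)=\{x\in Q_y:(y,x)\in\Phi(K^y_b)\}.$$
Each $(u,w)\in F^y_m$ has $|w|\ge m$, so it lies in $K^y_v$ for exactly one $v\in 2^m$, namely $v=w{\restriction}m$. So the $K^y_v$ ($v\in B$) partition $N^y_i$. As $Q_y\subseteq S^y_i$, we have $\Psi_y(B)=Q_y$, and $\Psi_y:\mathcal P(B)\to\mathrm{Bor}(Q_y)$ is a Boolean homomorphism.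

**Step 2: Theorem 1 applies on each line.** *The range of $\Psi_y$ contains all clopen subsets of $Q_y$.* These are finite unions of sets $Q_y\cap[\sigma]$. Let $\sigma\in2^k$ and $b_\sigma=\{v\in B:\sigma\subseteq v\}$. For $(u,w)\in F^y_m$ with $m\in E$, $m\ge k$, we have $\sigma\subseteq w{\restriction}m$ iff $\sigma\subseteq w$. So $K^y_{b_\sigma}$ and $N^y_i\cap\bigcup_{u_0\in2^k}\mathrm{cone}(u_0,\sigma)$ differ only inside the finite union $\bigcup_{m<k}F^y_m$, whose $\Phi$-value misses $\{y\}\times2^\omega$ by (3). Since $\Phi(\bigcup_{u_0\in2^k}\mathrm{cone}(u_0,\sigma))=2^\omega\times[\sigma]$ and $\{y\}\times Q_y\subseteq\Phi(N^y_i)$, we get $\Psi_y(b_\sigma)=Q_y\cap[\sigma]$.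

By Theorem 1, transferred via $B\cong\omega$ and $Q_y\cong2^\omega$, the map $\Psi_y$ has values outside $\Delta^0_\xi(Q_y)$ for each $\xi$ with $1\le\xi<\omega_1$.

**Step 3: there are many complicated values.** *For $y=y_\xi$ the set $\mathcal A_\xi=\{b\subseteq B:\Psi_y(b)\notin\Delta^0_\xi(Q_y)\}$ is nonmeager in $\mathcal P(B)$.* This is what will defeat the second alternative of OCA. Suppose $\mathcal D=\mathcal P(B)\setminus\mathcal A_\xi$ is comeager. It is closed under $\triangle$, because $\Delta^0_\xi(Q_y)$ is an algebra. For any $b$ the set $\{b\triangle c:c\in\mathcal D\}$ is comeager, so it meets $\mathcal D$: $b\triangle c=d$ with $c,d\in\mathcal D$, whence $b=c\triangle d\in\mathcal D$. So $\mathcal A_\xi=\emptyset$, contradicting Step 2.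

**Step 4: different lines do not interfere.** *Let $y,z\in Y$ be distinct, $n=\Delta(y,z)$, and $v\in B$. If $|v|<n$, then $K^y_v=K^z_v$. If $|v|>n$, then $K^z_v\cap N^y_i=\emptyset$.* (And $|v|=n$ is impossible, as $n\notin E$.) The first holds because $F^y_m$ depends only on $y{\restriction}(m+1)$. For the second, let $(u,w)\in K^z_v\subseteq F^z_{|v|}$. Then $u\supseteq z{\restriction}(n+1)$, so $(u,w)\in F^y_n$, which is disjoint from $N^y_i$ as $n\notin E$.

**Step 5: the second use of OCA.** Let
$$\mathcal X=\{(y_\xi,b):1\le\xi<\omega_1,\ b\in\mathcal A_\xi\}\subseteq2^\omega\times\mathcal P(B),$$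
and let $\{(y,b),(z,c)\}\in K_0$ iff $y\ne z$ and $b\cap2^m=c\cap2^m$ for all $m\in E$ with $m<\Delta(y,z)$. This depends only on finitely much information about the four objects, so $K_0$ is open. Apply OCA.

*Alternative 1: there is an uncountable $\mathcal Y\subseteq\mathcal X$ with $[\mathcal Y]^2\subseteq K_0$.* Distinct members of $\mathcal Y$ have distinct first coordinates. Let $e=\bigcup_{(z,c)\in\mathcal Y}K^z_c$. We claim that $e\cap N^y_i=K^y_b$ for $(y,b)\in\mathcal Y$. The inclusion $\supseteq$ is clear. For the other, let $(z,c)\in\mathcal Y$, $z\ne y$, $v\in c$ and $K^z_v\cap N^y_i\ne\emptyset$. By Step 4, $|v|<\Delta(y,z)$ and $K^z_v=K^y_v$; and $v\in b$ because the pair is in $K_0$. So $K^z_v\subseteq K^y_b$, and the claim holds. Hence $\Phi(e)\cap\Phi(N^y_i)=\Phi(K^y_b)$, and as $\{y\}\times Q_y\subseteq\Phi(N^y_i)$,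
$$\{x\in Q_y:(y,x)\in\Phi(e)\}=\Psi_y(b)\qquad\text{for all }(y,b)\in\mathcal Y.$$
Now $\Phi(e)\in\Delta^0_\beta$ for some $\beta$ with $1\le\beta<\omega_1$, so $\Psi_y(b)\in\Delta^0_\beta(Q_y)$ for all $(y,b)\in\mathcal Y$. But uncountably many $\xi$ occur in $\mathcal Y$, so some $(y_\xi,b)\in\mathcal Y$ has $\xi\ge\beta$, and $\Psi_{y_\xi}(b)\notin\Delta^0_\xi(Q_{y_\xi})\supseteq\Delta^0_\beta(Q_{y_\xi})$. This is a contradiction.

*Alternative 2: $\mathcal X=\bigcup_n\mathcal X_n$ with $[\mathcal X_n]^2\subseteq K_1$.* For each $\xi$ the nonmeager set $\mathcal A_\xi$ is the union of the sets $\{b:(y_\xi,b)\in\mathcal X_n\}$, so one of these is somewhere dense. Thus there are $n_\xi$, $k_\xi$ and $\sigma_\xi\subseteq B\cap2^{<k_\xi}$ such that $\{b:(y_\xi,b)\in\mathcal X_{n_\xi}\}$ is dense in $\{b:b\cap2^{<k_\xi}=\sigma_\xi\}$. There are only countably many such triples, so choose $\xi\ne\eta$ with the same $(n,k,\sigma)$, and let $l\ge k,\Delta(y_\xi,y_\eta)$. The set $\{b:b\cap2^{<l}=\sigma\}$ is a nonempty open subset of $\{b:b\cap2^{<k}=\sigma\}$. By density there are $b,c$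 with $(y_\xi,b),(y_\eta,c)\in\mathcal X_n$ and $b\cap2^{<l}=\sigma=c\cap2^{<l}$. This pair is in $K_0$, a contradiction. This proves Theorem 2 from Theorem 1. $\square$

## 5. The first cases of Theorem 1, and the set that escapes control

It remains to prove Theorem 1, in ZFC. So let $\Psi:\mathcal P(\omega)\to\mathrm{Bor}(2^\omega)$ be a homomorphism whose range contains all clopen sets.

*The case $\beta=1$ by hand.* Suppose all $\Psi(a)$ are closed. Taking complements, they are all clopen. Choose $c_n$ with $\Psi(c_n)=[0^n1]$ and put $a_n=c_n\setminus\bigcup_{m<n}c_m$; the $a_n$ are disjoint and still $\Psi(a_n)=[0^n1]$. The set $\Psi(\bigcup_{n\text{ even}}a_n)$ contains $[0^n1]$ for even $n$ and is disjoint from $[0^n1]$ for odd $n$. So neither it nor its complement is a neighborhood of $0^\infty$, and it is not clopen. This is a contradiction.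

*Prescribing the value at a limit.* We can do more with these $a_n$. For infinite $E\subseteq\omega$, may $0^\infty$ lie in $\Psi(\bigcup_{n\in E}a_n)$? Recall that there is an uncountable *almost disjoint* family $\mathcal E$ of infinite subsets of $\omega$, meaning that distinct members have finite intersection (for instance, the branches of $2^{<\omega}$, with $2^{<\omega}$ identified with $\omega$). For distinct $E,E'\in\mathcal E$,
$$\Psi\Big(\bigcup_{n\in E}a_n\Big)\cap\Psi\Big(\bigcup_{n\in E'}a_n\Big)=\bigcup_{n\in E\cap E'}\Psi(a_n)\not\ni0^\infty .$$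
So $0^\infty\in\Psi(\bigcup_{n\in E}a_n)$ for at most one $E\in\mathcal E$. Choose another $E$ and put $a=\omega\setminus\bigcup_{n\in E}a_n$. Then on the convergent sequence $\{0^n1^\infty:n\in E\}\cup\{0^\infty\}$ the set $\Psi(a)$ contains the limit and none of the other terms.

*Where this stops.* To reach higher classes it is natural to look for a continuous $j:Z\to2^\omega$ and $a$ such that $j^{-1}[\Psi(a)]$ is a set $H$ known to be complicated. Take $Z=(\omega+1)^\omega$ and $H=\omega^\omega$, that is, $H=\bigcap_n\{z:z_n\ne\omega\}$. Suppose we have found $j$ and sets $a_n$ with $j^{-1}[\Psi(a_n)]=\{z:z_n=\omega\}$. Put $a''_n=a_n\setminus\bigcup_{m<n}a_m$. For the complement of $\bigcup_na''_n$ to be the desired $a$, the points of $\omega^\omega$ must avoid $j^{-1}[\Psi(\bigcup_na''_n)]$. But $\Psi$ respects only finite unions, so on the set $\omega^\omega$ of points lying in no $j^{-1}[\Psi(a_n)]$ we know nothing about $\Psi(\bigcup_na''_n)$. The almost disjoint trick still gives pairwise disjoint bad sets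
$$\Big\{z\in\omega^\omega:j(z)\in\Psi\Big(\bigcup_{n\in E}a''_n\Big)\Big\}\qquad(E\in\mathcal E).$$
When the limit part was one point, all but one bad set were empty. Now the limit part is $\omega^\omega$, and all bad sets may be nonempty.

*The way out.* Pairwise disjoint Borel sets in a Polish space are, with countably many exceptions, meager. So for some $E$ the bad set is meager in $\omega^\omega$: control is possible *modulo meager sets*. This has two consequences. First, meager in which topology? In the Polish topology of $Z$ every Borel set equals an open set modulo a meager set, so modulo meager sets there is no complexity left. The solution is to use two topologies, and for the induction a whole chain: a coarse topology $\tau_0$ in which $j$ is continuous and Borel classes are measured, and a fine Polish topology $t$ in which meagerness is measured. Second, the coordinate spaces $Z_n$ of a product will be constructed one after another, each only up to a meager error; the error of the $n$-th coordinate depends on the other coordinates, so we carry them along as a parameter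 space $P$, and we must make sure that the errors stay meager in the infinite product.

## 6. Spaces with a growing chain of topologies

**Definition (module).** A *module of rank $\gamma<\omega_1$* is $(Z,(\tau_\beta)_{\beta<\omega_1},H)$ where

* (M1) $(\tau_\beta)$ is an increasing chain of topologies on $Z$, $\tau_\beta=\tau_\gamma=:t$ for $\beta\ge\gamma$, and $t$ is Polish;
* (M2) $H$ is $t$-clopen and $\emptyset\ne H\ne Z$; we put $Z^-=Z\setminus H$;
* (M3) for every $t$-open $U$ and every $\beta\ge1$ there is a $\tau_\beta$-open $U^\beta$ with $U\subseteq U^\beta\subseteq\mathrm{cl}_{\tau_{\beta'}}(U)$ for all $\beta'<\beta$;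
* (M4) $Z^-$ is $\tau_\beta$-dense in $Z$ for every $\beta<\gamma$.

*Rank 1.* Let $Z=\omega+1$, $\tau_0$ the topology of a convergent sequence with limit $\omega$, $\tau_\beta$ discrete for $\beta\ge1$, $H=\{\omega\}$. In (M3) take $U^\beta=U$; (M4) says that $\omega$ is $\tau_0$-dense in $\omega+1$.

*Rank 2.* Let $Z=(\omega+1)^\omega$ and $H=C=\omega^\omega$; let $\tau_0$ be the product of the convergent-sequence topologies, $\tau_1$ the product of the discrete topologies, and $\tau_\beta=t$ for $\beta\ge2$ the topology generated by $\tau_1$ and $\{C\}$. As $C$ is $\tau_1$-closed, $(Z,t)$ is the topological sum of a closed and an open subspace of a Polish space, so it is Polish. (M4): a basic $\tau_1$-neighborhood restricts finitely many coordinates, so we can change a far coordinate to $\omega$ and leave $C$. (M3) for $\beta\ge2$: take $U^\beta=U$. For $\beta=1$, it suffices to treat a base of $t$. If $U=\prod_{i<m}\{z_i\}\times(\omega+1)^{[m,\infty)}$, take $U^1=U$. If $U=\prod_{i<m}\{z_i\}\times\omega^{[m,\infty)}$ with all $z_i\in\omega$, take $U^1=\prod_{i<m}\{z_i\}\times(\omega+1)^{[m,\infty)}$,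 which is in $\mathrm{cl}_{\tau_0}(U)$ since $\omega$ is dense in the convergent sequence. By hand one sees: no $\tau_0$-closed $S$ has $S\triangle H$ $t$-meager. For then $S$ contains a $t$-dense subset of $H$, so $S\supseteq\mathrm{cl}_{\tau_0}(H)=Z$, but $Z\setminus H$ is nonempty and $t$-open, hence not $t$-meager.

We note three permanence facts.

* It is enough to verify (M3) for nonempty $U$ in a base of $t$: if $U=\bigcup_kU_k$, then $\bigcup_kU_k^\beta$ works for $U$, because $\bigcup_k\mathrm{cl}(U_k)\subseteq\mathrm{cl}(U)$; for $U=\emptyset$ take $\emptyset$.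
* Finite topological sums of modules of rank $\gamma$ (summing each $\tau_\beta$ and the $H$'s) are modules of rank $\gamma$.
* If $Y\subseteq Z$ is $t$-open, then (M3) holds for $Y$ with the subspace topologies: for $t$-open $U\subseteq Y$ use $U^\beta\cap Y$.

The next lemma says what (M3) is for: a $\Pi^0_\beta(\tau_0)$ set that fills $U$ up to a $t$-meager set must fill the larger set $U^\beta$ too.

**Lemma 3.** Let $Z$ satisfy (M1) and (M3), let $1\le\beta<\omega_1$, $S\in\Pi^0_\beta(\tau_0)$, and let $U\ne\emptyset$ be $t$-open with $S$ $t$-comeager in $U$. Then $S$ is $t$-comeager in $U^\beta$ (for every $U^\beta$ as in (M3)).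

*Proof.* Induction on $\beta$. Let $\beta=1$, so $S$ is $\tau_0$-closed. By the Baire category theorem $S\cap U$ is $t$-dense in $U$. Since $\tau_0\subseteq t$, $U\subseteq\mathrm{cl}_{\tau_0}(S)=S$, and $U^1\subseteq\mathrm{cl}_{\tau_0}(U)\subseteq S$.

Let $\beta>1$ and $Z\setminus S=\bigcup_nT_n$ with $T_n\in\Pi^0_{\gamma_n}(\tau_0)$, $1\le\gamma_n<\beta$. If the claim fails, some $T_n$ is $t$-nonmeager in $U^\beta$, which is $t$-open. As $T_n$ is $t$-Borel, it is comeager in some nonempty $t$-open $U'\subseteq U^\beta$. By the induction hypothesis $T_n$ is comeager in $V:=U'^{\gamma_n}\supseteq U'$, and $V$ is $\tau_{\gamma_n}$-open. Since $\gamma_n<\beta$, we have $\emptyset\ne U'\subseteq U^\beta\subseteq\mathrm{cl}_{\tau_{\gamma_n}}(U)$. So the $\tau_{\gamma_n}$-open set $V$ contains a point of $\mathrm{cl}_{\tau_{\gamma_n}}(U)$, and $V\cap U\ne\emptyset$. Both $S$ and $T_n$ are comeager in the nonempty $t$-open set $V\cap U$, but they are disjoint. This is a contradiction. $\square$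

**Corollary 1.** In a module of rank $\gamma$, if $1\le\beta<\gamma$, no $S\in\Pi^0_\beta(\tau_0)$ has $S\triangle H$ $t$-meager.

*Proof.* Otherwise $S$ is comeager in $H$, hence in $H^\beta$ by Lemma 3. As $H^\beta$ is nonempty and $\tau_\beta$-open, (M4) gives $H^\beta\cap Z^-\ne\emptyset$. This is a nonempty $t$-open set in which $S$ is comeager, and $S\cap Z^-$ is meager, a contradiction. $\square$

So Theorem 1 follows once we find, for each $\gamma<\omega_1$, a module $Z$ of rank $\gamma$, a $\tau_0$-continuous $j:Z\to2^\omega$ and $a\subseteq\omega$ with $j^{-1}[\Psi(a)]\triangle H$ $t$-meager.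

## 7. Realizing modules in a homomorphism

**Definition (test).** A *test* $(P,\Theta)$ consists of a nonempty Polish space $P$ and a Boolean homomorphism $\Theta:\mathcal P(\omega)\to\mathrm{Bor}(P\times2^\omega)$ whose range contains $P\times V$ for every clopen $V\subseteq2^\omega$.

For example, if $P$ is a point, a test is a homomorphism as in Theorem 1.

**Lemma 4.** For every $\gamma<\omega_1$ the following statement $(R_\gamma)$ holds. For every test $(P,\Theta)$, meager $M\subseteq P\times2^\omega$ and finite nonempty list $\sigma^1,\dots,\sigma^r\in2^{<\omega}$ there are a module $(Z,(\tau_\beta),H)$ of rank $\gamma$, a $\tau_0$-continuous $j:Z\to2^\omega$ and $a\subseteq\omega$ such that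

* (R1) $\{(p,z):(p,j(z))\in\Theta(a)\}\triangle(P\times H)$ is meager in $P\times(Z,t)$;
* (R2) $\{(p,z):(p,j(z))\in M\}$ is meager in $P\times(Z,t)$;
* (R3) for each $l\le r$ there is $z\in Z^-$ with $j(z)\in[\sigma^l]$.

(R1) is the goal. (R2) lets us avoid earlier errors. (R3) lets us keep promises about where points of $Z^-$ are sent. Let $(R'_\gamma)$ be $(R_\gamma)$ without the list and without (R3). The proof goes by induction on $\gamma$: we show $(R'_\gamma)\Rightarrow(R_\gamma)$ for each $\gamma$ (Step A), then $(R'_0)$ (Step B), then $(R'_\gamma)$ for $\gamma\ge1$ assuming $(R_\delta)$ for all $\delta<\gamma$ (Steps C–F).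

**Step A: $(R'_\gamma)\Rightarrow(R_\gamma)$.** We put one copy of the construction into a clopen piece below each $\sigma^l$. Let $N=r+\max_l|\sigma^l|$. Each $\sigma^l$ has at least $2^r\ge r$ extensions of length $N$, so we can choose pairwise distinct, hence incompatible, $\rho^l\supseteq\sigma^l$ of length $N$. Let $e_l(k)=\rho^l{}^\frown k$, a homeomorphism of $2^\omega$ onto $[\rho^l]$. Choose $c_l$ with $\Theta(c_l)=P\times[\rho^l]$ and put $b_l=c_l\setminus\bigcup_{k<l}c_k$. The $b_l$ are pairwise disjoint and $\Theta(b_l)=P\times[\rho^l]$, since the sets $[\rho^l]$ are disjoint.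

As $\mathrm{id}\times e_l$ is a homeomorphism onto the clopen set $P\times[\rho^l]$, $M_l=(\mathrm{id}\times e_l)^{-1}[M]$ is meager. Also $\Theta_l(a)=(\mathrm{id}\times e_l)^{-1}[\Theta(a)]$ defines a test: for clopen $V$ take $a$ with $\Theta(a)=P\times e_l[V]$. Take $Z_l,H_l,j_l,a_l$ from $(R'_\gamma)$ for $(P,\Theta_l)$ and $M_l$. Let $Z$ be the sum of the $Z_l$, $j=e_l\circ j_l$ on $Z_l$, and $a=\bigcup_l(a_l\cap b_l)$. For $z\in Z_l$ we have $(p,j(z))\in\Theta(b_l)$ and $a\cap b_l=a_l\cap b_l$, so
$$(p,j(z))\in\Theta(a)\iff(p,j(z))\in\Theta(a_l\cap b_l)\iff(p,j(z))\in\Theta(a_l)\iff(p,j_l(z))\in\Theta_l(a_l).$$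
Likewise $(p,j(z))\in M$ iff $(p,j_l(z))\in M_l$. Hence (R1) and (R2). (R3) holds because $Z_l^-\ne\emptyset$ and $j[Z_l]\subseteq[\rho^l]\subseteq[\sigma^l]$.

**Step B: $(R'_0)$.** Let $Z=\{0,1\}$, all topologies discrete, $H=\{1\}$. In (M3) take $U^\beta=U$, and (M4) is vacuous. By Kuratowski–Ulam pick $j(0)\in[\langle0\rangle]$ and $j(1)\in[\langle1\rangle]$ with meager sections $\{p:(p,j(i))\in M\}$, which gives (R2). Take $a$ with $\Theta(a)=P\times[\langle1\rangle]$; then the set in (R1) is empty.

From now on $\gamma\ge1$, $(R_\delta)$ holds for all $\delta<\gamma$, and a test $(P,\Theta)$ and a meager $M\subseteq P\times2^\omega$ are given. Fix nondecreasing $\gamma_i<\gamma$ ($i\in\omega$) with $\sup_i(\gamma_i+1)=\gamma$. Then for each $\beta<\gamma$ we have $\gamma_i\ge\beta$ for all large $i$. Identify $2^\omega$ with $\prod_iK_i$, where each $K_i=2^\omega$.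

**Step C: building the factors one at a time.** We replace the factors $K_0,K_1,\dots$ of $2^\omega$ successively by modules, treating all other coordinates as parameters. We construct modules $Z_n$ of rank $\gamma_n$, with $H_n$, $j_n:Z_n\to K_n$, $a_n\subseteq\omega$ and Polish topology $t_n$. Put
$$W_n=P\times\prod_{i\le n}Z_i\times\prod_{i>n}K_i,\qquad W_{-1}=P\times\prod_iK_i,$$
where $Z_i$ carries $t_i$. For $-1\le m\le n$ let $f_{n,m}:W_n\to W_m$ apply $j_i$ in the coordinates $m<i\le n$; it is continuous, as each $j_i$ is $\tau_0$-continuous and hence $t_i$-continuous. We also construct countable families $\mathcal F_n\ni\emptyset$ of closed nowhere dense subsets of $W_n$ ($n\ge-1$), with $\bigcup\mathcal F_{-1}\supseteq M$, keeping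

$(\mathrm{IH}_n)$ $f_{n,m}^{-1}[F]$ is nowhere dense in $W_n$ for all $m\le n$ and $F\in\mathcal F_m$.

$(\mathrm{IH}_{-1})$ is clear. In addition we make *commitments* $(i,\sigma)$ with $\sigma\in2^{<\omega}$; those made at stage $n$ are finitely many and have $i>n$.

*Stage $n\ge0$.* Let $P_n=P\times\prod_{i<n}Z_i\times\prod_{i>n}K_i$, so that $W_{n-1}=P_n\times K_n$ up to the order of coordinates. Let $\Theta_n(a)=f_{n-1,-1}^{-1}[\Theta(a)]$. Then $(P_n,\Theta_n)$ is a test: for clopen $V\subseteq K_n$ take $a$ with $\Theta(a)=P\times\{k:k_n\in V\}$; since $f_{n-1,-1}$ does not change coordinate $n$, $\Theta_n(a)=P_n\times V$. Let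
$$M_n=\bigcup_{m<n}\ \bigcup_{F\in\mathcal F_m}f_{n-1,m}^{-1}[F],$$
which is meager in $W_{n-1}$ by $(\mathrm{IH}_{n-1})$. Apply $(R_{\gamma_n})$ to $(P_n,\Theta_n)$, $M_n$ and the finite list of all $\sigma$ with $(n,\sigma)$ committed at earlier stages (the list consisting of $\emptyset$ if there are none). This gives $Z_n,H_n,j_n,a_n$.

By (R2) the closed sets $f_{n,m}^{-1}[F]=f_{n,n-1}^{-1}[f_{n-1,m}^{-1}[F]]$ ($m<n$, $F\in\mathcal F_m$) are meager in the Polish space $W_n$, hence nowhere dense. By (R1) the set
$$N_n=\{w\in W_n:f_{n,-1}(w)\in\Theta(a_n)\}\triangle\{w\in W_n:w_n\in H_n\}$$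
is meager, since $f_{n,n-1}(w)\in\Theta_n(a_n)$ iff $f_{n,-1}(w)\in\Theta(a_n)$. Let $\mathcal F_n\ni\emptyset$ be a countable family of closed nowhere dense sets covering $N_n$. Then $(\mathrm{IH}_n)$ holds.

*Requirements.* $(\mathrm{IH}_n)$ for all $n$ does not by itself say that the errors stay nowhere dense in the infinite product. The commitments take care of this. Fix a countable base of $P$ and, once $Z_i$ is constructed, a countable base of $(Z_i,t_i)$. A *requirement* is $(F,m,O)$ with $m\ge-1$, $F\in\mathcal F_m$, and $O=O_P\times\prod_{i\le q}O_i$, $q\ge0$, where $O_P,O_i$ are nonempty members of these bases. The requirements with $\max(m,q)=n$ are all known once $Z_n$ and $\mathcal F_n$ are constructed. They form a nonempty countable set, which we enumerate as $(r^n_k)_{k\in\omega}$. Let $n\mapsto(\nu(n),\kappa(n))$ be a surjection of $\omega$ onto $\omega\times\omega$ with $\nu(n)\le n$. At the end of stage $n$ we handle $r^{\nu(n)}_{\kappa(n)}$. So every requirement $(F,m,O)$ is handled at some stage $n\ge\max(m,q)$.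

Handling $(F,m,O)$ at stage $n$ means the following. The set
$$\hat O=O_P\times\prod_{i\le q}O_i\times\prod_{q<i\le n}Z_i^-\times\prod_{i>n}K_i$$
is nonempty and open in $W_n$. By $(\mathrm{IH}_n)$ there is a nonempty open
$$O'=O'_P\times\prod_{i\le n}O'_i\times\prod_{n<i\le n'}[\sigma_i]\times\prod_{i>n'}K_i\ \subseteq\ \hat O$$
disjoint from $f_{n,m}^{-1}[F]$. Commit $(i,\sigma_i)$ for $n<i\le n'$.

**Step D: errors stay meager in the limit.** For each $i$ let $Y_i\in\{Z_i,Z_i^-\}$ be arbitrary. Let $W_Y=P\times\prod_iY_i$ (with the topologies $t_i$), and let $f_m:W_Y\to W_m$ apply $j_i$ for all $i>m$. Then $f_m=f_{n,m}\circ f_n$ for $m\le n$.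

*Claim.* For $F\in\mathcal F_m$, $f_m^{-1}[F]$ is closed and nowhere dense in $W_Y$.

It is closed by continuity. As $Y_i$ is clopen in $Z_i$, a nonempty open subset of $W_Y$ contains some $O_P\times\prod_{i\le q}O_i\times\prod_{i>q}Y_i$ with nonempty basic $O_P$ and $O_i\subseteq Y_i$. Let $n,n',O'$ be as chosen when the requirement $(F,m,O_P\times\prod_{i\le q}O_i)$ was handled, and put
$$O''=O'_P\times\prod_{i\le n}O'_i\times\prod_{n<i\le n'}\{z\in Z_i^-:j_i(z)\in[\sigma_i]\}\times\prod_{i>n'}Y_i.$$
It is contained in the given set, because $O'_i\subseteq O_i$ for $i\le q$ and $O'_i\subseteq Z_i^-\subseteq Y_i$ for $q<i\le n$. It is open, and it is nonempty because (R3) was achieved for $\sigma_i$ at the stages $i$ with $n<i\le n'$. For $w\in O''$ we have $f_n(w)\in O'$, so $f_m(w)=f_{n,m}(f_n(w))\notin F$. This proves the Claim.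

Write $J(z)=(j_i(z_i))_i$, so that $f_{-1}(p,z)=(p,J(z))$. Since $f_n$ does not change coordinate $n$, the Claim for the members of $\mathcal F_{-1}$ and of all $\mathcal F_n$ gives: for all $(p,z)\in W_Y$ outside a meager set,
$$(p,J(z))\notin M\quad\text{and, for all }n,\quad(p,J(z))\in\Theta(a_n)\iff z_n\in H_n.\tag{4}$$

**Step E: the almost disjoint trick and the new module.** We now choose which infinite union of the $a_n$ to use. Let $a''_n=a_n\setminus\bigcup_{m<n}a_m$ and $C=\prod_iZ_i^-$. Let $\mathcal E$ be an uncountable almost disjoint family of infinite subsets of $\omega$, and for $E\in\mathcal E$ let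
$$B_E=\Big\{(p,z)\in P\times C:(p,J(z))\in\Theta\Big(\bigcup_{n\in E}a''_n\Big)\setminus\bigcup_{n\in\omega}\Theta(a''_n)\Big\}.$$
These are Borel subsets of the Polish space $P\times C$. They are pairwise disjoint: for $E\ne E'$ the set $\bigcup_{n\in E}a''_n\cap\bigcup_{n\in E'}a''_n=\bigcup_{n\in E\cap E'}a''_n$ is a finite union, so its $\Theta$-value is contained in $\bigcup_n\Theta(a''_n)$. Hence all but countably many $B_E$ are meager in $P\times C$. Fix $E\in\mathcal E$ with $B_E$ meager, and put
$$Y_i=Z_i\ (i\in E),\quad Y_i=Z_i^-\ (i\notin E),\quad Z=\prod_iY_i,\quad H=C,\quad j=J,\quad a=\omega\setminus\bigcup_{n\in E}a''_n.$$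
For $\beta<\gamma$ let $\tau_\beta(Z)=\prod_i\tau_\beta(Y_i)$, with $\tau_\beta(Y_i)$ the subspace topology. For $\beta\ge\gamma$ let $\tau_\beta(Z)=t$ be the topology generated by $\prod_it_i$ and $\{C\}$. Note that the new $Z^-$ is $Z\setminus C$, the set of $z$ with $z_n\in H_n$ for some $n$.

**Step F: verification.** We check that $Z$ is a module of rank $\gamma$ and that $(R'_\gamma)$ holds.

*(M1), (M2) and continuity.* The topologies increase. As $C$ is closed in $\prod_i(Y_i,t_i)$, $(Z,t)$ is the topological sum of $C$ and $Z\setminus C$ with the topologies inherited from $\prod_it_i$. These are a closed and an open subspace of a Polish space, so $t$ is Polish. $H=C$ is $t$-clopen; $C\ne\emptyset$ as all $Z_i^-\ne\emptyset$, and $C\ne Z$ as $E\ne\emptyset$ and $H_i\ne\emptyset$. Since $\gamma\ge1$, $\tau_0(Z)$ is the product of the $\tau_0(Y_i)$, so $j$ is $\tau_0$-continuous.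

*(R1) and (R2).* Apply (4) once with all $Y_i$ replaced by $Z_i^-$, for the part $P\times C$, and once with the present $Y_i$, for the part $P\times(Z\setminus C)$, which is open in $W_Y$. So (4) holds for all $(p,z)$ outside a meager subset of $P\times(Z,t)$. This gives (R2). For (R1), first let $z\in Z\setminus C$ and let $n$ be least with $z_n\in H_n$. Then $n\in E$, because $Y_i=Z_i^-$ for $i\notin E$. Off a meager set, $(p,J(z))\in\Theta(a_n)\setminus\bigcup_{m<n}\Theta(a_m)=\Theta(a''_n)$, so $(p,J(z))\notin\Theta(a)$. Now let $z\in C$. Off a meager set, $(p,J(z))\notin\Theta(a_n)$ for all $n$ and $(p,z)\notin B_E$, so $(p,J(z))\notin\Theta(\bigcup_{n\in E}a''_n)$, that is, $(p,J(z))\in\Theta(a)$. So (R1) holds.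

*(M4).* Let $\beta<\gamma$. A basic $\tau_\beta$-neighborhood of $z\in C$ restricts only finitely many coordinates. Changing $z_i$ to an element of $H_i$ for a large $i\in E$ gives a point of $Z\setminus C$ in it.

*(M3).* The sets $V$ and $V\cap C$, for $V$ basic open in $\prod_it_i$, are closed under finite intersections (up to $\emptyset$) and generate $t$. So a base of $t$ consists of $\emptyset$ and the sets

* (i) $U=\prod_{i<m}U_i\times\prod_{i\ge m}Y_i$,
* (ii) $U=\prod_{i<m}U_i\times\prod_{i\ge m}Z_i^-$ with $U_i\subseteq Z_i^-$,

where $U_i\ne\emptyset$ is $t_i$-open in $Y_i$. If $\beta\ge\gamma$, take $U^\beta=U$. Let $1\le\beta<\gamma$. Each $Y_i$ is $t_i$-open in $Z_i$, so (M3) holds for $Y_i$; let $U_i^\beta$ and $(Z_i^-)^\beta$ be taken from there. Recall that closures of products are products of closures.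

In case (i) take $U^\beta=\prod_{i<m}U_i^\beta\times\prod_{i\ge m}Y_i$, which is $\tau_\beta$-open, contains $U$ and lies in $\mathrm{cl}_{\tau_{\beta'}}(U)$ for $\beta'<\beta$.

In case (ii) choose $m'\ge m$ with $\gamma_i\ge\beta$ for all $i\ge m'$, and put
$$U^\beta=\prod_{i<m}U_i^\beta\times\prod_{m\le i<m'}(Z_i^-)^\beta\times\prod_{i\ge m'}Y_i.$$
This is $\tau_\beta$-open and contains $U$. Let $\beta'<\beta$. For $i\ge m'$ we have $\beta'<\gamma_i$, so by (M4) for $Z_i$ the set $Z_i^-$ is $\tau_{\beta'}$-dense in $Z_i\supseteq Y_i$. Hence $U^\beta\subseteq\mathrm{cl}_{\tau_{\beta'}}(U)$. So $Z$ is a module of rank $\gamma$, $(R'_\gamma)$ holds, and Lemma 4 is proved. $\square$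

**Proof of Theorem 1.** Let $1\le\beta<\omega_1$. Apply $(R_{\beta+1})$ with $P$ a point, $\Theta=\Psi$, $M=\emptyset$ and the list consisting of $\emptyset$. We get a module of rank $\beta+1$, a $\tau_0$-continuous $j:Z\to2^\omega$ and $a\subseteq\omega$ such that $j^{-1}[\Psi(a)]\triangle H$ is $t$-meager. If $\Psi(a)\in\Pi^0_\beta$, then $j^{-1}[\Psi(a)]\in\Pi^0_\beta(\tau_0)$ by continuity, which contradicts Corollary 1, as $\beta<\beta+1$. So $\Psi(a)\notin\Pi^0_\beta$. $\square$

With Theorem 1 established, the proof of Theorem 2 in Section 4 and then that of Theorem 3 in Section 3 are complete. By Lemma 2, OCA implies that neither $q_{\mathbb M}$ nor $q_{\mathbb K}$ splits, and since PFA implies OCA, so does PFA.
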